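\title{From convexity of the entropy to the evolution variational inequality on extended metric measure spaces}

\begin{abstract}
We consider Polish extended metric measure spaces, in which the distance is only lower semicontinuous and may take the value $+\infty$. We prove that if the relative entropy is $K$-convex along some Wasserstein geodesic between any two measures at finite distance and the Cheeger energy is quadratic, then the heat flow satisfies the evolution variational inequality with the same constant $K$; that is, ${\sf RCD}(K,\infty)$ implies ${\sf EVI}(K,\infty)$. Kantorovich potentials for the squared distance are replaced by bounded Lipschitz potentials of truncated continuous costs, and the target measure is modified so that these potentials stay almost optimal. As complements we obtain the Wasserstein contraction of the heat flow and convexity of the entropy along every geodesic of finite entropy.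
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $E$ be a smooth function on $\mathbb R^n$ that is $K$-convex:
$$E((1-s)x+sy)\le(1-s)E(x)+sE(y)-\tfrac K2s(1-s)|x-y|^2 .$$
Subtracting $E(x)$, dividing by $s$ and letting $s\downarrow0$ gives $\langle\nabla E(x),y-x\rangle\le E(y)-E(x)-\frac K2|x-y|^2$. Along a solution of $\dot x_t=-\nabla E(x_t)$ we have $\frac12\frac d{dt}|x_t-y|^2=\langle\nabla E(x_t),y-x_t\rangle$, and therefore
$$\frac12\frac d{dt}|x_t-y|^2+\frac K2|x_t-y|^2\le E(y)-E(x_t)\qquad\text{for every }y .$$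
This \emph{evolution variational inequality} mentions only distances and values of $E$, so it makes sense in any metric space. Its derivation used two things: convexity, and the inner product, thanks to which the derivative of $\frac12|\cdot-y|^2$ along the gradient flow of $E$ equals the derivative of $E$ along the segment toward $y$.

Now replace $\mathbb R^n$ by the probability measures on a metric measure space with the quadratic Wasserstein distance, and $E$ by the relative entropy. Convexity becomes the condition ${\sf CD}(K,\infty)$, the inner product becomes the requirement that the Cheeger energy be a quadratic form, and the two together are called ${\sf RCD}(K,\infty)$. The computation above suggests that ${\sf RCD}(K,\infty)$ implies the evolution variational inequality ${\sf EVI}(K,\infty)$. For extended metric measure spaces, where the distance may be infinite and need not induce the topology, it was not known whether this implication holds; the problem comes from Suzuki and Yokota \cite{SY}. We prove that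 it holds, with the same $K$ and with the heat flow as the solution curve.

\subsection{Setting}
A function $f$ is \emph{$L$-Lipschitz} with respect to an extended distance $d$ if $|f(x)-f(y)|\le L\,d(x,y)$ whenever $d(x,y)<\infty$; $\operatorname{Lip}(f)$ is the least such $L$.

\begin{definition}\label{def:space}
A \emph{Polish extended metric measure space} is a quadruple $(X,\tau,d,\mu)$ such that:
\begin{itemize}
\item[(i)] $(X,\tau)$ is a Polish topological space;
\item[(ii)] $d:X\times X\to[0,\infty]$ is symmetric, satisfies the triangle inequality, vanishes exactly on the diagonal, is complete, and is lower semicontinuous for $\tau\times\tau$;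
\item[(iii)] $\tau$ is the initial topology of the class $\mathrm{Lip}_b$ of bounded $\tau$-continuous $d$-Lipschitz functions, and $d(x,y)=\sup\{|f(x)-f(y)|:f\in\mathrm{Lip}_b,\ \operatorname{Lip}(f)\le1\}$ for all $x,y$;
\item[(iv)] $\mu$ is a $\tau$-Borel probability measure with full $\tau$-support.
\end{itemize}
\end{definition}

The topology $\tau$ carries the measure theory and $d$ carries the geometry; the two may be far apart.

\begin{example}\label{ex:gauss-seq}
Let $X=\mathbb R^{\mathbb N}$ with the product topology, $d(x,y)^2=\sum_j(x_j-y_j)^2$, and let $\mu$ be the product of standard Gaussian measures. The distance is complete because square-summable sequences form a complete space. The functions $\arctan x_j$ generate $\tau$, and the functions $z\mapsto\min\{N,(\sum_{j\le N}(z_j-x_j)^2)^{1/2}\}$ realize the supremum in (iii). For each $x$ the events $\{y:|y_j-x_j|>1\}$ are independent with probability at least $1-2/\sqrt{2\pi}>0$, so $\{y:d(x,y)<\infty\}$ is $\mu$-null by the Borel--Cantelli lemma. Every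 $d$-ball has measure zero, and no localization on balls is possible.
\end{example}

Let $\mathcal P(X)$ be the set of $\tau$-Borel probability measures. A \emph{coupling} of $\nu_0,\nu_1\in\mathcal P(X)$ is a probability measure on $X\times X$ with marginals $\nu_0,\nu_1$, and
$$W(\nu_0,\nu_1)^2=\inf\Big\{\int d^2\,d\gamma:\ \gamma\text{ a coupling of }\nu_0,\nu_1\Big\}\in[0,\infty].$$
The relative entropy is $\operatorname{Ent}(\nu)=\int\rho\log\rho\,d\mu$ if $\nu=\rho\mu$ and $+\infty$ otherwise, and $D(\operatorname{Ent})=\{\nu:\operatorname{Ent}(\nu)<\infty\}$. For $f\in\mathrm{Lip}_b$ and $\eta>0$ let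
$$L_\eta f(x)=\sup\Big\{\frac{|f(y)-f(z)|}{d(y,z)}:\ y\ne z,\ d(y,x)<\eta,\ d(z,x)<\eta\Big\},\qquad\sup\emptyset=0,$$
and let $\operatorname{lip}f(x)=\lim_{\eta\downarrow0}L_\eta f(x)$ be the asymptotic Lipschitz constant. The \emph{Cheeger energy} of $f\in L^2(\mu)$ is
$$\mathsf{Ch}(f)=\inf\Big\{\liminf_n\tfrac12\int(\operatorname{lip}f_n)^2\,d\mu:\ f_n\in\mathrm{Lip}_b,\ f_n\to f\text{ in }L^2(\mu)\Big\}\in[0,\infty],$$
and it is \emph{quadratic} if $\mathsf{Ch}(f+g)+\mathsf{Ch}(f-g)=2\mathsf{Ch}(f)+2\mathsf{Ch}(g)$ for all $f,g$. A \emph{geodesic} is a curve $(\nu_s)_{s\in[0,1]}$ in $\mathcal P(X)$ with $W(\nu_0,\nu_1)<\infty$ and $W(\nu_s,\nu_t)=|t-s|W(\nu_0,\nu_1)$ for all $s,t$. We write $\frac{d^+}{dt}y(t)=\limsup_{h\downarrow0}\frac1h(y(t+h)-y(t))$.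

\begin{definition}\label{def:conditions}
Let $K\in\mathbb R$.
\begin{itemize}
\item ${\sf CD}(K,\infty)$: any $\nu_0,\nu_1\in D(\operatorname{Ent})$ with $W(\nu_0,\nu_1)<\infty$ are joined by a geodesic $(\nu_s)$ such that, for all $s\in[0,1]$,
\begin{equation}\label{eq:CD}
\operatorname{Ent}(\nu_s)\le(1-s)\operatorname{Ent}(\nu_0)+s\operatorname{Ent}(\nu_1)-\tfrac K2s(1-s)W(\nu_0,\nu_1)^2 .
\end{equation}
\item ${\sf RCD}(K,\infty)$: ${\sf CD}(K,\infty)$ holds and $\mathsf{Ch}$ is quadratic.
\item ${\sf EVI}(K,\infty)$: for every $\sigma\in D(\operatorname{Ent})$ there is a curve $(\sigma_t)_{t>0}$ in $D(\operatorname{Ent})$ that is locally absolutely continuous on $(0,\infty)$ (that is, $W(\sigma_s,\sigma_t)\le\int_s^tm$ for $0<s<t$, with some $m\in L^1_{\rm loc}(0,\infty)$), satisfies $W(\sigma_t,\sigma)\to0$ as $t\downarrow0$, and is such that for every $\nu\in D(\operatorname{Ent})$ with $W(\sigma,\nu)<\infty$ and every $t>0$ one has $W(\sigma_t,\nu)<\infty$ and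
\begin{equation}\label{eq:EVI}
\frac12\frac{d^+}{dt}W(\sigma_t,\nu)^2+\frac K2W(\sigma_t,\nu)^2\le\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_t).
\end{equation}
\end{itemize}
\end{definition}

Both conditions compare only measures at finite distance, and a measure of finite entropy need not be at finite distance from $\mu$.

\begin{example}\label{ex:two}
Let $X=\{0,1\}$ be discrete, $d(0,1)=\infty$, $\mu$ uniform. Then $W(\sigma,\nu)<\infty$ only if $\sigma=\nu$, and $\mathsf{Ch}=0$. For every $K$, both ${\sf RCD}(K,\infty)$ and ${\sf EVI}(K,\infty)$ hold, with constant curves.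
\end{example}

\subsection{Results}
When $\mathsf{Ch}$ is quadratic, its $L^2(\mu)$-gradient flow is a linear Markov semigroup $(P_t)$, the \emph{heat flow}, which extends to $L^1(\mu)$; see Section~\ref{sec:calculus}. For $\sigma=\rho\mu$ we write $P_t\sigma=(P_t\rho)\mu$.

\begin{theorem}\label{thm:main}
Let $(X,\tau,d,\mu)$ be a Polish extended metric measure space satisfying ${\sf RCD}(K,\infty)$. For $\sigma\in D(\operatorname{Ent})$ put $\sigma_t=P_t\sigma$. Then for all $\nu\in D(\operatorname{Ent})$ with $W(\sigma,\nu)<\infty$ and all $t>0$,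
\begin{equation}\label{eq:E}
\frac{e^{Kt}}2W(\sigma_t,\nu)^2-\frac12W(\sigma,\nu)^2\le\int_0^te^{Kr}\big[\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_r)\big]\,dr,
\end{equation}
and $(\sigma_t)$ has all the properties required in ${\sf EVI}(K,\infty)$. In particular ${\sf RCD}(K,\infty)$ implies ${\sf EVI}(K,\infty)$.
\end{theorem}

\begin{theorem}\label{thm:complements}
Let $(X,\tau,d,\mu)$ be a Polish extended metric measure space.
\begin{itemize}
\item[(a)] Under ${\sf RCD}(K,\infty)$, $W(P_t\sigma,P_t\nu)\le e^{-Kt}W(\sigma,\nu)$ for all $\sigma,\nu\in D(\operatorname{Ent})$ with $W(\sigma,\nu)<\infty$.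
\item[(b)] ${\sf EVI}(K,\infty)$ implies \eqref{eq:CD} along every geodesic contained in $D(\operatorname{Ent})$; no assumption on $\mathsf{Ch}$ is needed.
\item[(c)] If $\mathsf{Ch}$ is quadratic, then ${\sf CD}(K,\infty)$ holds if and only if ${\sf EVI}(K,\infty)$ holds and any two measures in $D(\operatorname{Ent})$ at finite distance are joined by a geodesic contained in $D(\operatorname{Ent})$.
\end{itemize}
\end{theorem}

Throughout, $K^-=\max(-K,0)$, $K^+=\max(K,0)$, $p_i$ denotes the projection onto the coordinate $x_i$ of a product, $T_\#\alpha$ is the image of a measure $\alpha$ under $T$, and $\|\cdot\|_{TV}$ is the total variation norm, which for measures with densities is the $L^1(\mu)$-norm.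

\section{The shape of the argument}\label{sec:shape}

This section is a guide; nothing in it is used in the proofs. Write $\mathcal E$ for the bilinear form with $\mathcal E(u,u)=2\mathsf{Ch}(u)$, $\Delta$ for its generator, and $\Gamma(u,k)$ for its density, which plays the role of $\langle\nabla u,\nabla k\rangle$.

\subsection{The model computation}
Fix $\sigma=\rho\mu$ and $\nu$, and let $w=W(\sigma,\nu)$. Suppose there are \emph{Kantorovich potentials}: functions $f,\psi$ with $\psi(y)-f(x)\le\frac12d(x,y)^2$ and $\int\psi\,d\nu-\int f\,d\sigma=\frac12w^2$. In $\mathbb R^n$, if an optimal coupling sends $x$ to $y$, then $f+\frac12|\cdot-y|^2$ is minimal at $x$, so $\nabla f(x)=y-x$ is the initial velocity of the geodesic. The Euclidean computation of the introduction translates into three claims.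
\begin{itemize}
\item[(A)] Along the heat flow through $\sigma$, the derivative of $\frac12W(\cdot,\nu)^2$ is $\mathcal E(f,\rho)$. Indeed $\frac12W(\sigma',\nu)^2\ge\int\psi\,d\nu-\int f\,d\sigma'$ for all $\sigma'$, with equality at $\sigma'=\sigma$, so the derivative is $-\int f\Delta\rho\,d\mu$.
\item[(B)] Along a geodesic $(\nu_s)$ from $\sigma$ to $\nu$, $\liminf_{s\downarrow0}\frac1s[\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\sigma)]\ge\mathcal E(f,\rho)$.
\item[(C)] Along a geodesic satisfying \eqref{eq:CD}, the same quantity is at most $\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma)-\frac K2w^2$.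
\end{itemize}

\begin{example}\label{ex:gauss}
Let $\mu$ be the standard Gaussian measure on $\mathbb R$, and compute with the classical form $\mathcal E(u,k)=\int u'k'\,d\mu$, whose generator is $\Delta u=u''-xu'$. The translate $N_m$ of $\mu$ by $m$ has density $\rho_m=e^{mx-m^2/2}$ and entropy $m^2/2$. Since $\Delta\rho_m=(m^2-mx)\rho_m$, the curve $N_{m_t}$ with $\dot m_t=-m_t$ solves the heat equation. Let $\sigma=N_m$, $\nu=N_{m+a}$. The pair $f(x)=ax$, $\psi(y)=ay-a^2/2$ is admissible with dual value $a^2/2$, which is the cost of the translation by $a$; so $w=|a|$ and $\nu_s=N_{m+sa}$ is a geodesic. Now $\mathcal E(f,\rho_m)=am$. In (A), $\frac d{dt}\frac12(m_t-m-a)^2=am$ at $m_t=m$; in (B), $\frac d{ds}\frac12(m+sa)^2=am$ at $s=0$; in (C) with $K=1$, $\frac12(m+a)^2-\frac12m^2-\frac12a^2=am$. All three hold with equality. The potential $f$ is unbounded even here.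
\end{example}

Claim (B) is the heart of the matter, and it can be obtained from inequalities alone. Put $g=\log\rho$. The difference $\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\sigma)$ equals $\int g\,d(\nu_s-\sigma)$ plus the entropy of $\nu_s$ relative to $\sigma$, which is nonnegative. Let $\partial u$ stand for the derivative of $s\mapsto\int u\,d\nu_s$ at $0$, a linear functional of $u$, and let $\|u\|_\sigma^2=\int\Gamma(u,u)\,d\sigma$. Suppose that
\begin{equation}\label{eq:three}
\partial u\le w\|u\|_\sigma\ \text{ for all }u,\qquad\partial f\ge w^2,\qquad\|f\|_\sigma\le w .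
\end{equation}
Then for $\varepsilon>0$,
$$\varepsilon\,\partial g=\partial f-\partial(f-\varepsilon g)\ge w^2-\tfrac12w^2-\tfrac12\|f-\varepsilon g\|_\sigma^2\ge\varepsilon\int\Gamma(f,g)\,d\sigma-\tfrac{\varepsilon^2}2\|g\|_\sigma^2,$$
so $\partial g\ge\int\Gamma(f,\log\rho)\rho\,d\mu=\mathcal E(f,\rho)$.

\subsection{Three obstacles}
\emph{Potentials.} The cost $\frac12d^2$ is only lower semicontinuous and may be infinite, so potentials may not exist, and we need them to have finite energy. We approximate $d$ from below by continuous pseudo-distances $d_n$ and truncate at a level $R$. The potentials $f_n,\psi_n$ of $\frac12\min(d_n,R)^2$ take values in $[0,R^2/2]$ and $f_n$ is $R$-Lipschitz, so $f_n$ has a weak limit of finite energy. The price is that an $R$-Lipschitz function cannot describe mass moving with speed larger than $R$. The remedy is to change the target.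

\begin{example}\label{ex:trunc}
On $\mathbb R$ let $R=2$, $c_R=\frac12\min(|x-y|,2)^2$, $\sigma=\frac12(\delta_0+\delta_{10})$, $\nu=\frac12(\delta_1+\delta_{20})$. The coupling $0\to1$, $10\to20$ costs $\frac12(\frac12+2)=\frac54$ and the other extreme coupling costs $2$, so the first is optimal. Let $f,\psi$ be optimal potentials for $c_R$ with values in $[0,2]$. The constraint $\psi(y)-f(x)\le c_R(x,y)$ is saturated at both pairs: $\psi(1)-f(0)=\frac12$ and $\psi(20)-f(10)=2$. The second identity forces $f(10)=0$, and then $0\le\psi(10)\le f(10)+c_R(10,10)=0$. So $f$ has a minimum at the point whose mass travels far, and predicts velocity zero there. Accordingly, leave that mass in place: $\nu'=\frac12(\delta_1+\delta_{10})$. Then $\int\psi\,d\nu'-\int f\,d\sigma=\frac14$, which is the cost of $0\to1$, $10\to10$ for $\frac12|x-y|^2$. Thus $f,\psi$ are potentials for the \emph{untruncated} problem from $\sigma$ to $\nu'$, whereas $\frac12W(\sigma,\nu)^2=\frac{101}4$.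
\end{example}

Lemma~\ref{lem:target} is the general statement. We run (B) and (C) with the target $\nu'$ and recover $\nu$ as $R\to\infty$.

\emph{Densities.} The first inequality in \eqref{eq:three} is needed for functions of finite energy, which are defined $\mu$-a.e.\ and have gradients in $L^2(\mu)$ only; it requires a geodesic with bounded densities. Such geodesics exist between bounded densities (Section~\ref{sec:bounded}), but they need not be the geodesics along which \eqref{eq:CD} holds. We keep the geodesic $(\nu_s)$ of ${\sf CD}(K,\infty)$ and split $\nu_s$ according to the size of its density. On the part where the density is large, the relative entropy discarded above pays for the oscillation of $g$. The remaining part is reconnected to $\sigma$ by an auxiliary geodesic with bounded density.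

\emph{The energy of the limit potential.} The bound $\|f\|_\sigma\le w$ is not inherited from the $f_n$ in an evident way. We obtain it by perturbing $\sigma$ in the direction of $f$ and comparing the dual lower bound for the cost with an upper bound for the distance traveled (Lemma~\ref{lem:perturb}).

\begin{remark}\label{rem:hyp}
Hypotheses (i) and (iii) produce the functions $d_n$, a compactification, and the measurability of $\operatorname{lip}f$. Finiteness of $\mu$ gives $\operatorname{Ent}\ge0$, $L^2\subset L^1$ and $\mathrm{Lip}_b\subset L^2$. The condition ${\sf CD}(K,\infty)$ enters twice, in Lemma~\ref{lem:bounded} and in Step 3 of Proposition~\ref{prop:key}. Quadraticity gives the linear flow and the symmetric bilinear $\Gamma$, through which (A) and (B) produce the same number. Completeness of $d$ and full support of $\mu$ are not used: limits are taken in the compactification and return to $X$ because they have densities.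
\end{remark}

\section{Transport with truncated costs}\label{sec:transport}

\subsection{Coordinates and compactification}

\begin{lemma}\label{lem:coord}
There is a sequence $(\ell_j)$ in $\mathrm{Lip}_b$ with $\operatorname{Lip}(\ell_j)\le1$ that generates $\tau$ and satisfies $d(x,y)=\sup_j|\ell_j(x)-\ell_j(y)|$.
\end{lemma}

\begin{proof}
In a second countable space every union of open sets equals a countable subunion. By (iii), for rational $q>0$ the set $\{d>q\}$ is the union of the open sets $\{|f(x)-f(y)|>q\}$ over $1$-Lipschitz $f\in\mathrm{Lip}_b$; collecting the functions of countable subunions gives a countable family whose supremum is $d$. Likewise each member of a countable base of $\tau$ is a countable union of finite intersections of sets $f^{-1}(U)$, with $U\subset\mathbb R$ open and $f\in\mathrm{Lip}_b$ rescaled to be $1$-Lipschitz. Add these functions to the family.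
\end{proof}

Put $J_n=(\ell_1,\dots,\ell_n)$, let $Z_n$ be the closure of $J_n(X)$ in $\mathbb R^n$, a compact set which we equip with the sup-norm $|\cdot|$, and let $d_n(x,y)=|J_n(x)-J_n(y)|$. The $d_n$ are bounded continuous pseudo-distances and $d_n\uparrow d$.

The map $x\mapsto(\ell_j(x))_j$ is injective and the $\ell_j$ generate $\tau$, so it embeds $X$ homeomorphically in a product of compact intervals. Let $\hat X$ be the closure of the image, a compact metrizable space; $X$, being Polish, is a $G_\delta$ subset of it. The formulas $\max_{j\le n}|\hat x_j-\hat y_j|$ and $\sup_j|\hat x_j-\hat y_j|$ extend $d_n$ continuously and $d$ lower semicontinuously to $\hat X$. We keep the notation $d_n,d,W,\operatorname{Ent}$ on $\hat X$ and regard $\mathcal P(X)$ as the set of measures in $\mathcal P(\hat X)$ concentrated on $X$; a coupling of two such measures is concentrated on $X\times X$, so $W$ is unchanged. \emph{Narrow convergence} means convergence of the integrals of all $k\in C(\hat X)$; for it $\mathcal P(\hat X)$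 is compact and metrizable.

\begin{lemma}\label{lem:lipb}
\begin{itemize}
\item[(a)] If $\theta_i,\theta\in\mathcal P(X)$ and $\int k\,d\theta_i\to\int k\,d\theta$ for all $k\in\mathrm{Lip}_b$, then $\theta_i\to\theta$ narrowly. This applies if $W(\theta_i,\theta)\to0$ or $\|\theta_i-\theta\|_{TV}\to0$.
\item[(b)] $\mathrm{Lip}_b$ is an algebra stable under truncation and dense in $L^p(\mu)$, $1\le p<\infty$. For Borel $B$ there are $[0,1]$-valued $\chi_j\in\mathrm{Lip}_b$ with $\chi_j\to1_B$ $\mu$-a.e. If $q\in L^1(\mu)$ and $\int q\chi\,d\mu=0$ for all $\chi\in\mathrm{Lip}_b$, then $q=0$.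
\item[(c)] For $f\in\mathrm{Lip}_b$, the functions $L_\eta f$ and $\operatorname{lip}f$ are universally measurable.
\end{itemize}
\end{lemma}

\begin{proof}
Polynomials in the coordinates are uniformly dense in $C(\hat X)$ by the Stone--Weierstrass theorem, and they restrict to elements of $\mathrm{Lip}_b$. This gives (a), together with $|\int k\,d\theta_i-\int k\,d\theta|\le\operatorname{Lip}(k)W(\theta_i,\theta)$. It gives (b) because $C(\hat X)$ is dense in $L^p(\mu)$ and determines finite signed measures; for $1_B$, truncate an $L^1$-approximating sequence to $[0,1]$ and pass to a subsequence. For (c), if $a\ge0$ then $\{L_\eta f>a\}$ is the projection of the Borel set of triples $(x,y,z)$ with $y\ne z$, $d(y,x)<\eta$, $d(z,x)<\eta$, $|f(y)-f(z)|>a\,d(y,z)$. Projections of Borel subsets of Polish spaces are analytic, hence universally measurable, and $\operatorname{lip}f=\inf_kL_{1/k}f$.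
\end{proof}

\subsection{Standard facts on transport and entropy}
Let $c:\hat X\times\hat X\to[0,\infty]$ be lower semicontinuous. Then $\gamma\mapsto\int c\,d\gamma$ is narrowly lower semicontinuous on the compact space $\mathcal P(\hat X\times\hat X)$. Hence optimal couplings exist, and the optimal cost is a jointly narrowly lower semicontinuous function of the marginals; this applies to $W^2$. If $c_j\uparrow c$ are such costs, the optimal costs increase to that of $c$: a limit point $\gamma$ of $c_j$-optimal couplings $\gamma_j$ satisfies $\int c_i\,d\gamma\le\liminf_j\int c_i\,d\gamma_j\le\lim_j\int c_j\,d\gamma_j$ for each $i$, and monotone convergence in $i$ concludes. Finally, couplings of consecutive measures $\theta_0,\dots,\theta_k$ can be \emph{glued} to a measure $\alpha$ on $\hat X^{k+1}$ whose marginals on consecutive pairs of coordinates are the given couplings; in particular $W$ satisfies the triangle inequality.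

The entropy is narrowly lower semicontinuous, since $\operatorname{Ent}(\theta)=\sup_{k\in C(\hat X)}\{\int k\,d\theta-\log\int e^k\,d\mu\}$. Jensen's inequality on $\{\rho>0\}$ gives $\operatorname{Ent}(\rho\mu)\ge-\log\mu(\rho>0)\ge0$, and $\theta\le M\mu$ implies $\operatorname{Ent}(\theta)\le\log M$.

\begin{lemma}\label{lem:ent}
Let $\nu=\rho_\nu\mu\in D(\operatorname{Ent})$ and $c\ge0$. Then $E_{\nu,c}=\int(\rho_\nu+c)\log^+(\rho_\nu+c)\,d\mu$ is finite, every probability density $\rho'\le\rho_\nu+c$ has $\operatorname{Ent}(\rho'\mu)\le E_{\nu,c}$, and $\operatorname{Ent}$ is $L^1$-continuous on the set of such densities.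
\end{lemma}

\begin{proof}
The integrand is bounded on $\{\rho_\nu<c\}$ and at most $2\rho_\nu(\log2+\log^+\rho_\nu)$ elsewhere, and $t\log^+t\le t\log t+1/e$. Moreover $-1/e\le\rho'\log\rho'\le(\rho_\nu+c)\log^+(\rho_\nu+c)$, so dominated convergence applies along a.e.\ convergent subsequences.
\end{proof}

\subsection{Potentials and the modified target}
For $R>0$ let $c_R=\frac12\min(d,R)^2$ and $c_{n,R}=\frac12\min(d_n,R)^2$, with optimal costs $\mathcal C_R$ and $\mathcal C_{n,R}$. By monotonicity of optimal costs,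
\begin{equation}\label{eq:mono}
\mathcal C_{n,R}\uparrow\mathcal C_R\ \ (n\to\infty),\qquad\mathcal C_R\uparrow\tfrac12W^2\ \ (R\to\infty).
\end{equation}

\begin{lemma}\label{lem:pot}
Let $\sigma,\nu\in\mathcal P(X)$, $n\ge1$, $R>0$. There are an $R$-Lipschitz $F$ and a continuous $\Psi$ on $Z_n$ with $\Psi(v)=\min_z[F(z)+\frac12\min(|z-v|,R)^2]$ such that $f=F\circ J_n$ and $\psi=\Psi\circ J_n$ satisfy
\begin{equation}\label{eq:pot}
\begin{gathered}
\psi(y)-f(x)\le c_{n,R}(x,y)\le c_R(x,y),\qquad\int\psi\,d\nu-\int f\,d\sigma=\mathcal C_{n,R}(\sigma,\nu),\\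
f\in\mathrm{Lip}_b,\qquad\operatorname{lip}f\le R,\qquad0\le f,\psi\le\tfrac{R^2}2 .
\end{gathered}
\end{equation}
Moreover $|\mathcal C_{n,R}(\sigma,\nu)-\mathcal C_{n,R}(\sigma',\nu)|\le\frac{R^2}2\|\sigma-\sigma'\|_{TV}$, and the same holds for $\mathcal C_R$.
\end{lemma}

\begin{proof}
Let $c(z,v)=\frac12\min(|z-v|,R)^2$ on $Z_n$. A coupling of $\sigma,\nu$ projects to a coupling of $(J_n)_\#\sigma,(J_n)_\#\nu$ of the same cost. Conversely a coupling $\pi$ of the latter lifts to $\int\sigma_z\otimes\nu_v\,d\pi(z,v)$, where $(\sigma_z),(\nu_v)$ are the disintegrations along $J_n$. So $\mathcal C_{n,R}(\sigma,\nu)$ is an optimal cost for a continuous function on a compact metric space, and Kantorovich duality provides continuous $F,\Psi$ attaining the dual value and conjugate to each other: $F(z)=\max_v[\Psi(v)-c(z,v)]$ and $\Psi(v)=\min_z[F(z)+c(z,v)]$. Add a constant to both so that $\min F=0$. Since $0\le c\le R^2/2$, the second formula gives $0\le\Psi\le R^2/2$ and then the first gives $F\le R^2/2$. Each $c(\cdot,v)$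 is $R$-Lipschitz, hence so is $F$, and $f$ is $R$-Lipschitz for $d_n\le d$. Finally $\mathcal C_{n,R}(\sigma',\nu)\ge\int\psi\,d\nu-\int f\,d\sigma'\ge\mathcal C_{n,R}(\sigma,\nu)-\frac{R^2}2\|\sigma-\sigma'\|_{TV}$; exchange $\sigma,\sigma'$ and use \eqref{eq:mono}.
\end{proof}

The following notion replaces boundedness of supports, which has no meaning here. It quantifies over all optimal couplings because the geodesics supplied by ${\sf CD}(K,\infty)$ come with couplings that we do not choose.

\begin{definition}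
A pair $(\theta_0,\theta_1)$ is \emph{$r$-bounded} if $W(\theta_0,\theta_1)<\infty$ and $d\le r$ a.e.\ for every $W$-optimal coupling.
\end{definition}

\begin{lemma}\label{lem:target}
Let $\sigma,\nu\in\mathcal P(X)$, $R>0$, let $(f_n,\psi_n)$ satisfy \eqref{eq:pot} for each $n$, and let $\gamma$ be $\mathcal C_R$-optimal for $(\sigma,\nu)$. Put
$$\gamma'=\gamma|_{\{d<R\}}+(p_1,p_1)_\#\gamma|_{\{d\ge R\}},\qquad\nu'=(p_2)_\#\gamma',\qquad\delta_n=\mathcal C_R(\sigma,\nu)-\mathcal C_{n,R}(\sigma,\nu).$$
Then $\nu'\le\nu+\sigma$, $\|\nu'-\nu\|_{TV}\le2\gamma(d\ge R)$, the pair $(\sigma,\nu')$ is $R$-bounded, $\delta_n\to0$, and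
\begin{equation}\label{eq:target}
W(\sigma,\nu')^2=\int_{\{d<R\}}d^2\,d\gamma,\qquad\int\psi_n\,d\nu'-\int f_n\,d\sigma\ge\tfrac12W(\sigma,\nu')^2-\delta_n .
\end{equation}
\end{lemma}

\begin{proof}
The first two claims follow from $\nu'=(p_2)_\#\gamma|_{\{d<R\}}+(p_1)_\#\gamma|_{\{d\ge R\}}$, and $\delta_n\to0$ by \eqref{eq:mono}. Let $e_n(x,y)=c_R(x,y)+f_n(x)-\psi_n(y)\ge0$, so that $\int e_n\,d\gamma=\delta_n$. If $d(x,y)\ge R$, then $f_n(x)=\psi_n(y)-\frac{R^2}2+e_n(x,y)\le e_n(x,y)$, and since $\psi_n\ge0$ we get $\psi_n(x)-f_n(x)\ge-e_n(x,y)$. As $\gamma'$ couples $\sigma$ and $\nu'$,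
$$\int\psi_n\,d\nu'-\int f_n\,d\sigma\ge\int_{\{d<R\}}(\tfrac12d^2-e_n)\,d\gamma-\int_{\{d\ge R\}}e_n\,d\gamma=\tfrac12\int_{\{d<R\}}d^2\,d\gamma-\delta_n .$$
The left side is at most $\mathcal C_R(\sigma,\nu')$. Letting $n\to\infty$,
$$\mathcal C_R(\sigma,\nu')\ge\tfrac12\int_{\{d<R\}}d^2\,d\gamma=\tfrac12\int d^2\,d\gamma'\ge\tfrac12W(\sigma,\nu')^2\ge\mathcal C_R(\sigma,\nu'),$$
so all terms are equal, which proves \eqref{eq:target}. If $\beta$ is $W$-optimal for $(\sigma,\nu')$, then $\int\frac12d^2\,d\beta=\mathcal C_R(\sigma,\nu')\le\int c_R\,d\beta$; since $c_R<\frac12d^2$ on $\{d>R\}$, that set is $\beta$-null.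
\end{proof}

\subsection{Chains}
We cannot assume that $W$-geodesics are superpositions of curves in $X$. The finite version below is all that is needed; it holds on $\hat X$ as well as on $X$.

\begin{lemma}\label{lem:chain}
Let $w=W(\theta_0,\theta_k)<\infty$ and $W(\theta_i,\theta_{i+1})=\lambda_iw$ for $0\le i<k$, with $\lambda_i\ge0$, $\sum\lambda_i=1$.
\begin{itemize}
\item[(a)] If $\alpha$ is a gluing of optimal couplings of consecutive measures, then $(p_0,p_k)_\#\alpha$ is optimal and $d(x_i,x_{i+1})=\lambda_id(x_0,x_k)$ $\alpha$-a.e.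
\item[(b)] If $(\theta_0,\theta_k)$ is $r$-bounded, then $(\theta_i,\theta_{i+1})$ is $\lambda_ir$-bounded.
\item[(c)] If $\beta$ is optimal for an $r$-bounded pair and $0\le\beta'\le\beta$ has mass $m>0$, then $\beta'/m$ is optimal between its marginals, and these form an $r$-bounded pair.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $a_i=d(x_i,x_{i+1})$ and $S=\sum a_i$. With norms in $L^2(\alpha)$, $w\le\|d(x_0,x_k)\|\le\|S\|\le\sum\|a_i\|=w$. So $(p_0,p_k)_\#\alpha$ is optimal and $d(x_0,x_k)=S$ a.e. Also $w^2=\sum\int a_iS\,d\alpha$ with $\int a_iS\,d\alpha\le\lambda_iw^2$, so equality holds for each $i$, and $\|a_i-\lambda_iS\|^2=\lambda_i^2w^2-2\lambda_i^2w^2+\lambda_i^2w^2=0$.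

(b) Any optimal coupling of $(\theta_i,\theta_{i+1})$ can be inserted in the gluing of (a).

(c) If $\pi$ is an optimal coupling of the marginals of $\beta'/m$, then $\beta-\beta'+m\pi$ has the marginals of $\beta$ and no larger cost. It is therefore optimal, which shows that $\beta'/m$ costs the same as $\pi$ and that $d\le r$ $\pi$-a.e.
\end{proof}

\section{Gradients, the form $\Gamma$ and the heat flow}\label{sec:calculus}

The Cheeger energy is defined as a number, and quadraticity is an identity between numbers. The argument of Section~\ref{sec:shape} needs a pointwise object, because it integrates $\Gamma$ against $\sigma$ rather than $\mu$. We construct it here.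

\subsection{The minimal gradient}
For $f\in L^2(\mu)$ let $\mathcal G(f)$ be the set of $G\in L^2(\mu)$ for which there are $f_n\in\mathrm{Lip}_b$ and $G_n\ge\operatorname{lip}f_n$ with $f_n\to f$ and $G_n\to G$ in $L^2(\mu)$. If $G\in\mathcal G(f)$ and $G\le G'\in L^2$, then $G'\in\mathcal G(f)$ (add $G'-G$ to $G_n$). The set $\mathcal G=\{(f,G):G\in\mathcal G(f)\}$ is convex, because $\operatorname{lip}$ is a convex function of $f$, and strongly closed by a diagonal argument; hence it is weakly closed in $L^2\times L^2$. If $G\in\mathcal G(f)$ then $\mathsf{Ch}(f)\le\frac12\int G^2\,d\mu$. Conversely, if $f_n\to f$ and $\liminf\int(\operatorname{lip}f_n)^2\,d\mu<\infty$, a weak limit $G$ of $\operatorname{lip}f_n$ along a subsequence realizing the $\liminf$ lies in $\mathcal G(f)$ and $\int G^2\,d\mu$ does not exceed the $\liminf$. So on $V=\{\mathsf{Ch}<\infty\}\supset\mathrm{Lip}_b$ we have $\mathsf{Ch}(f)=\frac12\int|Df|^2\,d\mu$, where $|Df|$ is the element of least norm of the closed convex set $\mathcal G(f)$,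 and $\mathsf{Ch}$ is lower semicontinuous on $L^2(\mu)$.

\begin{lemma}\label{lem:calc}
Let $f,g\in V$. All statements hold $\mu$-a.e.
\begin{itemize}
\item[(a)] $|Df|\le G$ for all $G\in\mathcal G(f)$; in particular $|Df|\le\operatorname{lip}f$ for $f\in\mathrm{Lip}_b$.
\item[(b)] $|D(af+bg)|\le|a||Df|+|b||Dg|$, $|D(af)|=|a||Df|$ and $|D(f+a)|=|Df|$ for $a,b\in\mathbb R$.
\item[(c)] $|D\varphi(f)|\le|\varphi'(f)||Df|$ for $\varphi\in C^1(\mathbb R)$ with bounded derivative.
\item[(d)] $|Df|=0$ on $\{f=a\}$, and $|Df|=|Dg|$ on $\{f=g\}$.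
\item[(e)] If $\varphi$ is continuous and equals $a_it+b_i$ on $I_i$, for finitely many intervals $I_i$ partitioning $\mathbb R$, then $\varphi(f)\in V$ and $|D\varphi(f)|=|a_i||Df|$ on $\{f\in I_i\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $G,G'\in\mathcal G(f)$ with approximations $(f_n,G_n)$, $(f_n',G_n')$, let $\chi\in\mathrm{Lip}_b$ be $[0,1]$-valued and $u_n=\chi f_n+(1-\chi)f_n'$. The increment $u_n(y)-u_n(z)$ equals
$$\chi(y)[f_n(y)-f_n(z)]+(1-\chi(y))[f_n'(y)-f_n'(z)]+[\chi(y)-\chi(z)][f_n(z)-f_n'(z)],$$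
and all functions are $d$-continuous, so $\operatorname{lip}u_n\le\chi G_n+(1-\chi)G_n'+\operatorname{Lip}(\chi)|f_n-f_n'|$. Hence $\chi G+(1-\chi)G'\in\mathcal G(f)$, and by Lemma~\ref{lem:lipb}(b) and closedness $1_BG+1_{B^c}G'\in\mathcal G(f)$ for Borel $B$. Thus $\min(G,|Df|)\in\mathcal G(f)$, and minimality of the norm forces $G\ge|Df|$.

(b) The inequality holds for $\operatorname{lip}$, so its right side lies in $\mathcal G(af+bg)$; apply (a). Applying it to $f=a^{-1}(af)$ gives the first identity, and $|D1|=0$ gives the second.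

(c) Let $(f_n,G_n)$ approximate $(f,|Df|)$, with $f_n\to f$ a.e. The mean value theorem gives $\operatorname{lip}\varphi(f_n)\le|\varphi'(f_n)|G_n$, and $|\varphi'(f_n)|G_n\to|\varphi'(f)||Df|$ in $L^2$ because $\varphi'$ is bounded and continuous.

(d) Let $a=0$. Take $\varphi_n\in C^1$ with $\varphi_n(0)=0$, $0\le\varphi_n'\le1$, $\varphi_n'=0$ on $[-\frac1n,\frac1n]$ and $\varphi_n'=1$ outside $[-\frac2n,\frac2n]$. By (c), $1_{\{f\ne0\}}|Df|\in\mathcal G(\varphi_n(f))$, and $\varphi_n(f)\to f$ uniformly, so $1_{\{f\ne0\}}|Df|\in\mathcal G(f)$; apply (a). The second claim follows from $\big||Df|-|Dg|\big|\le|D(f-g)|$.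

(e) Mollifications $\varphi_j\to\varphi$ converge uniformly and have $|\varphi_j'|\le L=\max|a_i|$. So $L|Df|\in\mathcal G(\varphi_j(f))$ and, by closedness, $\varphi(f)\in V$. The identity follows from (d) and (b).
\end{proof}

\subsection{The heat flow}
\emph{From here to the end of Section~\ref{sec:main}, $\mathsf{Ch}$ is quadratic.} The seminorm $\sqrt{2\mathsf{Ch}}$ on $V$ satisfies the parallelogram law, so $2\mathsf{Ch}(f)=\mathcal E(f,f)$ for a symmetric bilinear form $\mathcal E$. It is densely defined, and closed by lower semicontinuity: $V$ is a Hilbert space with squared norm $\|f\|_{L^2}^2+\mathcal E(f,f)$. We recall what follows. There is a nonpositive self-adjoint operator $\Delta$ with $\mathcal E(k,u)=-\int k\Delta u\,d\mu$ for $k\in V$, $u\in D(\Delta)\subset V$. For $\rho\in L^2(\mu)$ the curve $P_t\rho=e^{t\Delta}\rho$ is continuous on $[0,\infty)$, of class $C^1$ on $(0,\infty)$ with values in $D(\Delta)$ and derivative $\Delta P_t\rho$; it is the gradient flow of $\mathsf{Ch}$. By Lemma~\ref{lem:calc}(e),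 truncation to $[0,1]$ does not increase $\mathcal E$, so $\mathcal E$ is a Dirichlet form and $P_t$ preserves positivity. Since $\mathcal E(1,\cdot)=0$, $P_t1=1$. Hence $P_t$ preserves bounds $c\le\rho\le C$; by symmetry it preserves $\int\rho\,d\mu$; and $|P_t\rho|\le P_t|\rho|$, so it extends to a strongly continuous contraction semigroup on $L^1(\mu)$. Writing $t\log t$ as a countable supremum of affine functions gives $P_h\rho\log P_h\rho\le P_h(\rho\log\rho)$ when $\rho\mu\in D(\operatorname{Ent})$; integrating and using the semigroup law,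
\begin{equation}\label{eq:entdec}
t\mapsto\operatorname{Ent}(P_t\sigma)\ \text{ is nonincreasing on }[0,\infty)\text{ for }\sigma\in D(\operatorname{Ent}).
\end{equation}

\subsection{The pointwise form}

\begin{lemma}\label{lem:gamma}
There is a symmetric bilinear map $\Gamma:V\times V\to L^1(\mu)$ with $\Gamma(f,f)=|Df|^2$, $|\Gamma(f,g)|\le|Df||Dg|$, $\mathcal E(f,g)=\int\Gamma(f,g)\,d\mu$, and $\Gamma(f,\varphi(g))=\varphi'(g)\Gamma(f,g)$ whenever $g\in V$ is bounded and $\varphi$ is $C^1$ near a compact interval containing the values of $g$.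
\end{lemma}

\begin{proof}
We define $\Gamma(f,g)$ as the derivative of $\frac12|D\cdot|^2$ at $f$ in the direction $g$. Linearity in $g$ comes quickly; symmetry requires localizing the parallelogram law.

\emph{Definition and linearity in $g$.} By Lemma~\ref{lem:calc}(b), for a.e.\ $x$ the function $p(\varepsilon)=|D(f+\varepsilon g)|^2(x)$ is convex on $\mathbb Q$. So the limits $\Gamma^\pm(f,g)$ of $(p(\varepsilon)-p(0))/2\varepsilon$ as $\mathbb Q\ni\varepsilon\to0^\pm$ exist and $\Gamma^-\le\Gamma^+$. The quotients are bounded in absolute value by $|Dg|(|Df|+\frac{|\varepsilon|}2|Dg|)$. Hence $|\Gamma^\pm|\le|Df||Dg|$, and by dominated convergence both $\Gamma^\pm$ have integral $\mathcal E(f,g)$. Therefore $\Gamma^+=\Gamma^-=:\Gamma$, the limit is two-sided, and $\Gamma(f,qg)=q\Gamma(f,g)$ for rational $q$. Convexity gives $|D(f+\varepsilon(g+h))|^2\le\frac12|D(f+2\varepsilon g)|^2+\frac12|D(f+2\varepsilon h)|^2$, whence $\Gamma(f,g+h)\le\Gamma(f,g)+\Gamma(f,h)$; both sides have the same integral, so they are equal.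 For real $a$, $|\Gamma(f,ag)-q\Gamma(f,g)|\le|a-q||Df||Dg|$, so $\Gamma(f,\cdot)$ is linear. Homogeneity of $|D\cdot|$ gives $\Gamma(f,f)=|Df|^2$.

\emph{Chain and product rules in $g$.} Modify $\varphi$ off the interval so that $\varphi\in C^1(\mathbb R)$ has bounded derivative. By Lemma~\ref{lem:calc}(c) applied to $\varphi(t)-qt$, a.e.\ and for all rational $q$,
$$|\Gamma(f,\varphi(g))-q\Gamma(f,g)|\le|\varphi'(g)-q|\,|Df||Dg| .$$
At each such point $x$ let $q\to\varphi'(g(x))$. For bounded $g,h\in V$, the chain rule for $t^2$ and $4gh=(g+h)^2-(g-h)^2$ give $gh\in V$ and $\Gamma(f,gh)=h\Gamma(f,g)+g\Gamma(f,h)$.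

\emph{A chain rule in $f$.} Let $f,\chi\in V\cap L^\infty$; we claim $\mathcal E(f^2,\chi)=2\int f\,\Gamma(f,\chi)\,d\mu$. For rational $a\ne0$, $|D(af+\varepsilon\chi)|^2=a^2|D(f+\frac\varepsilon a\chi)|^2$ gives $\Gamma(af,\chi)=a\Gamma(f,\chi)$, and for $a=0$ both sides vanish. Let $\varphi$ be as in Lemma~\ref{lem:calc}(e), with rational slopes. On $\{f\in I_i\}$, locality gives $|D(\varphi(f)+\varepsilon\chi)|=|D(a_if+\varepsilon\chi)|$ for all rational $\varepsilon$, hence $\Gamma(\varphi(f),\chi)=a_i\Gamma(f,\chi)$. Choose $\varphi$ with $|2t-a_i|\le\delta$ for all $t\in I_i$ with $|t|\le\|f\|_\infty$. On $\{f\in I_i\}$, $|D(f^2-\varphi(f))|=|D(f^2-a_if)|\le|2f-a_i||Df|\le\delta|Df|$. So $\mathcal E(\varphi(f),\chi)$ differs from each side of the claimed identity by at most $\delta\int|Df||D\chi|\,d\mu$, and $\delta$ is arbitrary.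

\emph{Symmetry.} By the product rule and the claim, for $f\in V\cap L^\infty$ and $\chi\in\mathrm{Lip}_b$,
$$\int\chi|Df|^2\,d\mu=\mathcal E(f,f\chi)-\tfrac12\mathcal E(f^2,\chi).$$
The right side is the diagonal of the bilinear form $(f,g)\mapsto\mathcal E(f,g\chi)-\frac12\mathcal E(fg,\chi)$, so it satisfies the parallelogram law. By Lemma~\ref{lem:lipb}(b), $|D(f+g)|^2+|D(f-g)|^2=2|Df|^2+2|Dg|^2$ a.e.\ for bounded $f,g\in V$. For general $f,g$ apply this to the truncations at level $N$ and use locality on $\{|f|\le N,|g|\le N\}$. Consequently $p(\varepsilon+\delta)+p(\varepsilon-\delta)-2p(\varepsilon)=2\delta^2|Dg|^2$ for rational $\varepsilon,\delta$: the function $p(\varepsilon)-\varepsilon^2|Dg|^2$ has vanishing second differences on each lattice $\frac1N\mathbb Z$ and is thus affine on $\mathbb Q$. So $p(\varepsilon)=|Df|^2+2\varepsilon\Gamma(f,g)+\varepsilon^2|Dg|^2$, and $\varepsilon=1$ gives $2\Gamma(f,g)=|D(f+g)|^2-|Df|^2-|Dg|^2$, which is symmetric.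
\end{proof}

\section{Two inequalities between energy and distance}\label{sec:links}

The first inequality bounds the variation of a function along a geodesic by its gradient; it is the first item of \eqref{eq:three}. The density bound is what allows one to pass from $\operatorname{lip}u_j$ to $|Du|$, since the approximation takes place in $L^2(\mu)$.

\begin{lemma}\label{lem:upper}
Let $(\theta_r)_{r\in[0,1]}$ be a geodesic with $w=W(\theta_0,\theta_1)$ and $\theta_r\le M\mu$ for all $r$. For $u\in V$,
$$\Big|\int u\,d\theta_1-\int u\,d\theta_0\Big|\le w\int_0^1\Big(\int|Du|^2\,d\theta_r\Big)^{1/2}dr .$$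
\end{lemma}

\begin{proof}
For $k\in\mathrm{Lip}_b$ the function $r\mapsto\int k\,d\theta_r$ is Lipschitz; by density and $\theta_r\le M\mu$, $r\mapsto\int q\,d\theta_r$ is continuous for each $q\in L^1(\mu)$, so the integrands in $r$ are measurable. Let $u\in\mathrm{Lip}_b$, $\eta,h>0$, and let $\beta$ be an optimal coupling of $(\theta_r,\theta_{r+h})$. If $d(x,y)<\eta$ then $|u(y)-u(x)|\le L_\eta u(x)\,d(x,y)$; if $\eta\le d(x,y)<\infty$ then $|u(y)-u(x)|\le\operatorname{Lip}(u)\,d(x,y)^2/\eta$. Hence
$$\Big|\int u\,d\theta_{r+h}-\int u\,d\theta_r\Big|\le wh\Big(\int(L_\eta u)^2\,d\theta_r\Big)^{1/2}+\operatorname{Lip}(u)\frac{(wh)^2}\eta .$$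
At points of differentiability divide by $h\downarrow0$, then let $\eta\downarrow0$ using $\operatorname{Lip}(u)\ge L_\eta u\downarrow\operatorname{lip}u$, and integrate in $r$. This is the claim with $\operatorname{lip}u$ in place of $|Du|$. For $u\in V$ take $u_j\in\mathrm{Lip}_b$ with $u_j\to u$ and $\operatorname{lip}u_j\le G_j\to|Du|$ in $L^2(\mu)$; convergence also holds in $L^2(\theta_r)$, uniformly in $r$.
\end{proof}

The second inequality goes the other way: it bounds a distance by an energy. If $\zeta\sigma$ is the divergence of $\sigma\nabla u$, the segment $q\mapsto(1+q\varepsilon\zeta)\sigma$ formally moves with velocity $-\varepsilon\nabla u/(1+q\varepsilon\zeta)$, and $W^2$ should be bounded by the action. There is no flow of this velocity to follow, so we test the dual formula with the Hopf--Lax evolution of a potential on $Z_n$.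

\begin{lemma}\label{lem:HL}
Let $F$ be $L$-Lipschitz on $Z_n$, $Q_0F=F$, $Q_qF(z)=\min_{v\in Z_n}[F(v)+\frac{|z-v|^2}{2q}]$ for $q\in(0,1]$, and $U_q=Q_qF\circ J_n$. Then $U_q\in\mathrm{Lip}_b$, $q\mapsto U_q(x)$ is $2L^2$-Lipschitz on $[0,1]$, and for a.e.\ $q$ the derivative $\partial_qU_q$ exists $\mu$-a.e.\ and satisfies $\partial_qU_q\le-\frac12|DU_q|^2$.
\end{lemma}

\begin{proof}
Let $D(z,q)$ be the maximum of $|z-v|$ over minimizers $v$. Comparing a minimizer with $v=z$ gives $|z-v|^2/2q\le L|z-v|$, so $D\le2Lq$ and $0\le F-Q_qF\le2L^2q$.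

\emph{Time.} For $0<q<q'$, testing $Q_qF(z)$ with a minimizer at time $q'$ gives $0\le Q_qF-Q_{q'}F\le(2Lq')^2(\frac1{2q}-\frac1{2q'})=2L^2(q'-q)q'/q$; summing over finer and finer partitions removes the factor $q'/q$. Testing $Q_{q'}F(z)$ with a minimizer at time $q$ realizing $D(z,q)$ gives $Q_{q'}F(z)-Q_qF(z)\le-D(z,q)^2(\frac1{2q}-\frac1{2q'})$, so $\partial_qQ_qF(z)\le-D(z,q)^2/2q^2$ wherever the derivative exists.

\emph{Space.} If $v$ is a minimizer for $z$, then $|z'-v|\le|z'-z|+D(z,q)$ gives
$$Q_qF(z')-Q_qF(z)\le\frac{|z'-v|^2-|z-v|^2}{2q}\le|z'-z|\Big(\frac{D(z,q)}q+\frac{|z'-z|}{2q}\Big).$$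
So $Q_qF$ is Lipschitz on the bounded set $Z_n$. Limits of minimizers for $z_k\to z$ are minimizers for $z$, so $D(\cdot,q)$ is upper semicontinuous. If $d(y,x),d(y',x)<\eta$, then $J_n(y),J_n(y')$ lie within $\eta$ of $J_n(x)$ and $|J_n(y)-J_n(y')|\le d(y,y')$; letting $\eta\downarrow0$ we get $\operatorname{lip}U_q(x)\le D(J_n(x),q)/q$.

The function $(q,x)\mapsto U_q(x)$ is continuous, and Lipschitz in $q$, so the set where $\partial_qU_q(x)$ exists is Borel with sections of full measure in $q$. Fubini's theorem and $|DU_q|\le\operatorname{lip}U_q$ conclude.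
\end{proof}

\begin{lemma}\label{lem:perturb}
Let $\sigma=\rho\mu\in\mathcal P(X)$ with $0<c_0\le\rho\le C_0$, and let $u\in V$, $\zeta\in L^\infty(\mu)$ satisfy $\int k\zeta\,d\sigma=-\int\Gamma(k,u)\,d\sigma$ for all $k\in V$. For $\varepsilon>0$ with $\varepsilon\|\zeta\|_\infty<1$, the measure $\sigma_\varepsilon=(1+\varepsilon\zeta)\sigma$ is a probability and
$$W(\sigma,\sigma_\varepsilon)^2\le\frac{\varepsilon^2}{1-\varepsilon\|\zeta\|_\infty}\int|Du|^2\,d\sigma .$$
\end{lemma}

\begin{proof}
The choice $k=1$ gives $\int\zeta\,d\sigma=0$. Fix $n,R$, take $F,\Psi$ from Lemma~\ref{lem:pot} for $(\sigma,\sigma_\varepsilon)$, and note that $\Psi\le Q_1F$. The function $\phi(q)=\int U_q(1+q\varepsilon\zeta)\,d\sigma$ is Lipschitz and $\mathcal C_{n,R}(\sigma,\sigma_\varepsilon)\le\phi(1)-\phi(0)$. For a.e.\ $q$, dominated convergence, Lemma~\ref{lem:HL}, the hypothesis with $k=U_q$, and $ab\le\frac\kappa2a^2+\frac1{2\kappa}b^2$ with $\kappa=1+q\varepsilon\zeta$ give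
$$\phi'(q)\le-\tfrac12\int|DU_q|^2(1+q\varepsilon\zeta)\,d\sigma-\varepsilon\int\Gamma(U_q,u)\,d\sigma\le\frac{\varepsilon^2}2\int\frac{|Du|^2}{1+q\varepsilon\zeta}\,d\sigma .$$
Integrate over $[0,1]$ and use \eqref{eq:mono}.
\end{proof}

\section{Geodesics with bounded density}\label{sec:bounded}

The condition ${\sf CD}(K,\infty)$ bounds the entropy of one midpoint, and an entropy bound forces a measure to spread over a set of definite size. To turn this into a bound on the density, we take a midpoint with the least possible mass above a level $\Lambda$, and re-interpolate the part above the level. Mass $m$ at density greater than $\Lambda$ occupies measure at most $m/\Lambda$, while the new midpoint of that part occupies measure at least $m/M_*$ for a constant $M_*<\Lambda$; this is incompatible with an extremal choice. The proof adapts an argument of T.~Rajala.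

\begin{lemma}\label{lem:bounded}
Assume ${\sf CD}(K,\infty)$. Let $(\theta_0,\theta_1)$ be $r$-bounded with $\theta_0,\theta_1\le M\mu$. Then there is a geodesic $(\theta_q)_{q\in[0,1]}$ from $\theta_0$ to $\theta_1$ with $\theta_q\le Me^{K^-r^2/6}\mu$ for all $q$.
\end{lemma}

\begin{proof}
Let $w=W(\theta_0,\theta_1)$. If $w=0$ then $\theta_0=\theta_1$ and the constant curve works; let $w>0$.

\emph{Step 1: there is a midpoint $\theta\le M_*\mu$, where $M_*=Me^{K^-r^2/8}$.} Let $\mathcal M$ be the set of $\theta\in\mathcal P(\hat X)$ with $W(\theta_0,\theta)\le w/2$ and $W(\theta,\theta_1)\le w/2$; by the triangle inequality both are equalities. The set $\mathcal M$ is nonempty by ${\sf CD}(K,\infty)$ and narrowly compact by lower semicontinuity of $W$. Fix $\Lambda>M_*$. For $\theta=\rho\mu+\theta^\perp$, with $\theta^\perp$ concentrated on a $\mu$-null Borel set $N$, let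
$$\mathcal F(\theta)=\int(\rho-\Lambda)^+d\mu+\theta^\perp(\hat X)=\sup\Big\{\int k\,d\theta-\Lambda\int k\,d\mu:\ k\in C(\hat X),\ 0\le k\le1\Big\};$$
both sides are the mass of the positive part of $\theta-\Lambda\mu$. So $\mathcal F$ is lower semicontinuous and the set $\mathcal M_0$ of its minimizers on $\mathcal M$ is nonempty. Suppose that the minimum is positive. Put $a(\theta)=\mu(\rho>\Lambda)$ and $S=\sup_{\mathcal M_0}a\le1$.

\emph{Claim: if $\theta\in\mathcal M_0$, $\delta>0$, $A=\{\rho>\Lambda+\delta\}\cup N$ and $m=\theta(A)>0$, then $S\ge m/M_*$.} Glue optimal couplings of $(\theta_0,\theta)$ and $(\theta,\theta_1)$ to a measure $\alpha$ of $(x,y,x')$. By Lemma~\ref{lem:chain}(a), the law of $(x,x')$ is optimal and $d(x,y)=d(y,x')=\frac12d(x,x')$ a.e. Let $\alpha'=\alpha|_{\{y\in A\}}$, and let $\theta_0',\theta_1'$ be the first and third marginals of $\alpha'/m$. Then $\theta_i'\le\frac Mm\mu$, and by Lemma~\ref{lem:chain}(c), $w'^2:=W(\theta_0',\theta_1')^2=\frac1m\int d(x,x')^2\,d\alpha'\le r^2$. By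 \eqref{eq:CD} with $s=\frac12$ there is a midpoint $\eta\mu$ of $\theta_0',\theta_1'$ with entropy at most $\log\frac Mm+\frac{K^-r^2}8=\log\frac{M_*}m$, and therefore $\mu(\eta>0)\ge m/M_*$.

Let $\phi=\delta/(\Lambda+\delta)$ and $\theta'=\theta-\phi\,\theta|_A+\phi m\,\eta\mu$; the fraction $\phi$ is chosen so that removing mass keeps the density above $\Lambda$. If $\pi$ is an optimal coupling of $(\theta_0',\eta\mu)$, then $(p_1,p_2)_\#(\alpha-\phi\alpha')+\phi m\pi$ couples $\theta_0$ and $\theta'$. The removed cost is $\phi\int\frac14d(x,x')^2\,d\alpha'=\phi m\,w'^2/4$ and the added cost is $\phi m(w'/2)^2$, so $W(\theta_0,\theta')\le w/2$. The same computation with the last two coordinates gives $W(\theta',\theta_1)\le w/2$, and $\theta'\in\mathcal M$.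

The measure $\theta-\phi\,\theta|_A$ has singular part $(1-\phi)\theta^\perp$ and density $\tilde\rho$ equal to $(1-\phi)\rho>\Lambda$ on $\{\rho>\Lambda+\delta\}$ and to $\rho$ elsewhere; so the removal lowers $\mathcal F$ by exactly $\phi m$. Adding $\phi m\eta$ raises $(\tilde\rho-\Lambda)^+$ by $\phi m\eta$ on $\{\rho\ge\Lambda\}$ and by $\phi m\eta-\min(\phi m\eta,\Lambda-\rho)$ on $\{\rho<\Lambda\}$. Hence
$$\mathcal F(\theta')=\mathcal F(\theta)-\int_{\{\rho<\Lambda\}}\min(\phi m\eta,\Lambda-\rho)\,d\mu .$$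
By minimality the integral vanishes: $\theta'\in\mathcal M_0$ and $\eta=0$ a.e.\ on $\{\rho<\Lambda\}$. So a.e.\ on $\{\eta>0\}$ we have $\tilde\rho\ge\Lambda$ and the density of $\theta'$ exceeds $\Lambda$. Thus $S\ge a(\theta')\ge m/M_*$, which is the claim.

Since $\mathcal F(\theta)>0$ on $\mathcal M_0$, we have $m>0$ for small $\delta$, so $S>0$. Let $\lambda=(M_*/\Lambda)^{1/3}<1$. Choose $\theta\in\mathcal M_0$ with $a(\theta)\ge\lambda S$ and $\delta>0$ with $\mu(\rho>\Lambda+\delta)\ge\lambda a(\theta)$. Then $m\ge\Lambda\lambda^2S$ and the claim gives $S\ge\Lambda\lambda^2S/M_*=S/\lambda>S$, a contradiction. So for each $\Lambda>M_*$ some $\theta\in\mathcal M$ satisfies $\theta\le\Lambda\mu$. A narrow limit point as $\Lambda\downarrow M_*$ lies in $\mathcal M$ and satisfies $\int k\,d\theta\le M_*\int k\,d\mu$ for $0\le k\in C(\hat X)$; thus $\theta\le M_*\mu$, and $\theta$ is concentrated on $X$.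

\emph{Step 2: iteration.} Suppose $\theta_q$ is defined for $q\in2^{-j}\mathbb Z\cap[0,1]$, with consecutive pairs $2^{-j}r$-bounded at distance $2^{-j}w$ and densities at most $M_j$, where $M_0=M$. Step 1 gives midpoints with density at most $M_{j+1}=M_je^{K^-r^24^{-j}/8}$, and Lemma~\ref{lem:chain}(b) shows that the new consecutive pairs are $2^{-j-1}r$-bounded. Since $\sum_j4^{-j}/8=1/6$, all densities are at most $Me^{K^-r^2/6}$, and $W(\theta_p,\theta_q)\le|p-q|w$ for dyadic $p,q$. For each non-dyadic $q$ let $\theta_q$ be a narrow limit of $\theta_{q_k}$ along some dyadic $q_k\to q$. The density bound passes to the limit, and so does the bound on $W$, by joint lower semicontinuity. For $p\le q$, $w\le W(\theta_0,\theta_p)+W(\theta_p,\theta_q)+W(\theta_q,\theta_1)\le w$ forces $W(\theta_p,\theta_q)=(q-p)w$.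
\end{proof}

\section{The first variation of the entropy}\label{sec:key}

The next proposition combines claims (B) and (C) of Section~\ref{sec:shape}.

\begin{proposition}\label{prop:key}
Assume ${\sf RCD}(K,\infty)$. Let $\sigma=\rho\mu\in\mathcal P(X)$ with $\rho\in V$ and $0<c_0\le\rho\le C_0$, let $\nu\in D(\operatorname{Ent})$ and $R>0$, and let $f_n,\psi_n,\gamma,\nu'$ be as in Lemma~\ref{lem:target}. Then $\nu'\in D(\operatorname{Ent})$ and
$$\limsup_n\mathcal E(f_n,\rho)\le\operatorname{Ent}(\nu')-\operatorname{Ent}(\sigma)-\tfrac K2W(\sigma,\nu')^2 .$$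
\end{proposition}

\begin{proof}
Since $\nu'\le\nu+C_0\mu$, Lemma~\ref{lem:ent} gives $\nu'\in D(\operatorname{Ent})$. Write $w=W(\sigma,\nu')$.

\emph{Step 1: the limit potential.} By \eqref{eq:pot}, $0\le f_n\le R^2/2$ and $|Df_n|\le R$, so $(f_n)$ is bounded in the Hilbert space $V$. Along a subsequence attaining the $\limsup$, $f_n\rightharpoonup f$ weakly in $V$, and the $\limsup$ equals $\mathcal E(f,\rho)$. The constraint in \eqref{eq:pot} is pointwise on $X\times X$ and would be lost in the limit, so we keep it at the level of approximations. By Mazur's lemma there are finite convex combinations $\hat f_n$ of $f_n,f_{n+1},\dots$ (from the subsequence) converging to $f$ strongly in $V$; in particular $0\le f\le R^2/2$. Let $\hat\psi_n,\hat\delta_n$ be the same combinations of the $\psi_j,\delta_j$. The constraint and \eqref{eq:target} are preserved: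
\begin{equation}\label{eq:hat}
\hat\psi_n(y)-\hat f_n(x)\le c_R(x,y),\qquad\int\hat\psi_n\,d\nu'-\int\hat f_n\,d\sigma\ge\tfrac12w^2-\hat\delta_n,\qquad\hat\delta_n\to0 .
\end{equation}

\emph{Step 2: $\int|Df|^2\,d\sigma\le w^2$.} Let $\mathcal E_\sigma(k,k')=\int\Gamma(k,k')\,d\sigma$ and $\mathcal E_\sigma(k)=\mathcal E_\sigma(k,k)$. As $c_0\le\rho\le C_0$, $\|k\|_{L^2(\sigma)}^2+\mathcal E_\sigma(k)$ is an equivalent Hilbert norm on $V$. We would like to perturb $\sigma$ as in Lemma~\ref{lem:perturb} with $u=f$, but the corresponding $\zeta$ need not be a bounded function, so we regularize. For $\lambda>0$ let $u_\lambda$ be the unique minimizer on $V$ of $\mathcal E_\sigma(k)+\frac1\lambda\|k-f\|_{L^2(\sigma)}^2$. Truncation to $[0,R^2/2]$ increases neither term (Lemma~\ref{lem:calc}(e)), so $0\le u_\lambda\le R^2/2$ and $\zeta=(u_\lambda-f)/\lambda$ is bounded. The Euler equation reads $\int k\zeta\,d\sigma=-\mathcal E_\sigma(k,u_\lambda)$ for $k\in V$. Comparison with $k=f$ gives $\mathcal E_\sigma(u_\lambda)\le\mathcal E_\sigma(f)$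 and $\|u_\lambda-f\|_{L^2(\sigma)}^2\le\lambda\mathcal E_\sigma(f)$, so $u_\lambda\rightharpoonup f$ weakly in $V$ as $\lambda\downarrow0$.

Let $\sigma_\varepsilon=(1+\varepsilon\zeta)\sigma$. By \eqref{eq:hat}, $\mathcal C_R(\sigma_\varepsilon,\nu')\ge\int\hat\psi_n\,d\nu'-\int\hat f_n\,d\sigma_\varepsilon\ge\frac12w^2-\hat\delta_n-\varepsilon\int\hat f_n\zeta\,d\sigma$, and in the limit
$$\tfrac12w^2+\varepsilon\,\mathcal E_\sigma(f,u_\lambda)\le\mathcal C_R(\sigma_\varepsilon,\nu')\le\tfrac12W(\sigma_\varepsilon,\nu')^2\le\tfrac12\big(w+W(\sigma,\sigma_\varepsilon)\big)^2 .$$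
Divide by $\varepsilon\downarrow0$ and use Lemma~\ref{lem:perturb}: $\mathcal E_\sigma(f,u_\lambda)\le w\,\mathcal E_\sigma(u_\lambda)^{1/2}\le w\,\mathcal E_\sigma(f)^{1/2}$. As $\lambda\downarrow0$ the left side tends to $\mathcal E_\sigma(f)$.

\emph{Step 3: the geodesic and the part absorbed by the entropy.} Let $\nu_s=\rho_s\mu$ be a geodesic from $\sigma$ to $\nu'$ satisfying \eqref{eq:CD}, so that
\begin{equation}\label{eq:slope}
\frac{\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\sigma)}s\le\operatorname{Ent}(\nu')-\operatorname{Ent}(\sigma)-\tfrac K2(1-s)w^2 .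
\end{equation}
Let $\alpha_s$, a measure of $(x_0,x_s,x_1)$, be a gluing of optimal couplings of $(\sigma,\nu_s)$ and $(\nu_s,\nu')$. By Lemma~\ref{lem:chain}(a) and the $R$-boundedness of $(\sigma,\nu')$, the law of $(x_0,x_1)$ is optimal and, $\alpha_s$-a.e.,
\begin{equation}\label{eq:align}
d(x_0,x_s)=s\,d(x_0,x_1),\qquad d(x_s,x_1)=(1-s)\,d(x_0,x_1),\qquad d(x_0,x_1)\le R .
\end{equation}
Put $g=\log\rho\in V\cap L^\infty$; here both bounds on $\rho$ are used. Let $\operatorname{osc}g=\operatorname{ess\,sup}g-\operatorname{ess\,inf}g$, fix $\Lambda$ with $\log\Lambda\ge2+\operatorname{osc}g$, and let $A_s=\{\rho_s\le\Lambda\rho\}$. With $\vartheta=\rho_s/\rho$ we have $\log\rho_s=g+\log\vartheta$, hence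
\begin{equation}\label{eq:split}
\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\sigma)=\int[g(x_s)-g(x_0)]\,d\alpha_s+H_s,\qquad H_s=\int(\vartheta\log\vartheta-\vartheta+1)\,d\sigma .
\end{equation}
The integrand of $H_s$ is nonnegative, and at least $\vartheta(\log\Lambda-1)$ where $\vartheta>\Lambda$; so $H_s\ge(\log\Lambda-1)\nu_s(A_s^c)$. Since $g(x_s)-g(x_0)\ge-\operatorname{osc}g\ge-(\log\Lambda-1)$ $\alpha_s$-a.e., the term $H_s$ compensates the integral over $\{x_s\notin A_s\}$:
\begin{equation}\label{eq:good}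
\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\sigma)\ge\int_{\{x_s\in A_s\}}[g(x_s)-g(x_0)]\,d\alpha_s .
\end{equation}

We show that $\nu_s(A_s^c)\to0$ as $s\downarrow0$. By \eqref{eq:slope}, $\limsup\operatorname{Ent}(\nu_s)\le\operatorname{Ent}(\sigma)$ and $B=\sup_s\operatorname{Ent}(\nu_s)<\infty$. For $N>1$, $\nu_s(\rho_s>N)\le(B+1/e)/\log N$. So for $k\in\mathrm{Lip}_b$ with $|k|\le\|g\|_\infty$,
$$\int|g-k|\,d\nu_s\le N\|g-k\|_{L^1(\mu)}+2\|g\|_\infty\frac{B+1/e}{\log N},$$
which is small uniformly in $s$ if first $N$ and then $k$ are well chosen. As $\int k\,d\nu_s\to\int k\,d\sigma$, we get $\int g\,d\nu_s\to\int g\,d\sigma$. Then \eqref{eq:split} gives $H_s\to0$, and $\nu_s(A_s^c)\le H_s$ because $\log\Lambda-1\ge1$.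

\emph{Step 4: the remaining part.} Let $\beta_s=(p_0,p_s)_\#(\alpha_s|_{\{x_s\in A_s\}})$, of mass $m_s=\nu_s(A_s)\to1$; take $s$ so small that $m_s\ge\frac12$. Let $I_s=\int_{\{x_s\in A_s\}}d(x_0,x_1)^2\,d\alpha_s$; by \eqref{eq:align}, $0\le w^2-I_s\le R^2(1-m_s)\to0$. The marginals $\theta_0^s,\theta_1^s$ of $\beta_s/m_s$ satisfy $m_s\theta_0^s\le\sigma$ and $m_s\theta_1^s=\nu_s|_{A_s}\le\Lambda\sigma$, so their densities are at most $2\Lambda C_0$. By Lemma~\ref{lem:chain}(b),(c) the pair $(\theta_0^s,\theta_1^s)$ is $sR$-bounded and $W(\theta_0^s,\theta_1^s)^2=s^2I_s/m_s$. Lemma~\ref{lem:bounded} joins them by a geodesic $(\theta_r^s)_{r\in[0,1]}$ with densities at most $M'=2\Lambda C_0e^{K^-R^2/6}$, a bound independent of $s$.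

\emph{Upper bound.} Fix $\varepsilon>0$, let $u=f-\varepsilon g$ and $Y_s=\int_0^1\int|Du|^2\,d\theta_r^s\,dr$. Lemma~\ref{lem:upper} and the Cauchy--Schwarz inequality in $r$ give
\begin{equation}\label{eq:up}
\int[u(x_s)-u(x_0)]\,d\beta_s\le s\sqrt{I_s\,m_sY_s}\le\tfrac s2I_s+\tfrac s2m_sY_s .
\end{equation}

\emph{Lower bound for $f$.} Let $\hat e_n(x,y)=c_R(x,y)+\hat f_n(x)-\hat\psi_n(y)\ge0$. By \eqref{eq:align}, $c_R(x_0,x_1)=\frac12d(x_0,x_1)^2$ has $\alpha_s$-integral $\frac12w^2$, so $\int\hat e_n(x_0,x_1)\,d\alpha_s\le\hat\delta_n$ by \eqref{eq:hat}. Subtracting $\hat f_n(x_0)=\hat\psi_n(x_1)-c_R(x_0,x_1)+\hat e_n(x_0,x_1)$ from $\hat f_n(x_s)\ge\hat\psi_n(x_1)-c_R(x_s,x_1)$ and using $1-(1-s)^2=2s-s^2$,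
$$\hat f_n(x_s)-\hat f_n(x_0)\ge\big(s-\tfrac{s^2}2\big)d(x_0,x_1)^2-\hat e_n(x_0,x_1).$$
Integrate over $\{x_s\in A_s\}$ and let $n\to\infty$, which is allowed because $\hat f_n\to f$ in $L^2(\mu)$ and the marginals of $\beta_s$ have bounded densities: $\int[f(x_s)-f(x_0)]\,d\beta_s\ge(s-\frac{s^2}2)I_s$. Subtracting \eqref{eq:up},
\begin{equation}\label{eq:eps}
\frac\varepsilon s\int[g(x_s)-g(x_0)]\,d\beta_s\ge\tfrac12(1-s)I_s-\tfrac12m_sY_s .
\end{equation}

\emph{The limit $s\downarrow0$.} For $k\in\mathrm{Lip}_b$, $|\int k\,d\theta_r^s-\int k\,d\theta_0^s|\le\operatorname{Lip}(k)\,sR$, and $\|\theta_0^s-\sigma\|_{TV}\le2(1-m_s)$. Since $\theta_r^s\le M'\mu$ and $\mathrm{Lip}_b$ is dense in $L^1(\mu)$, $\int q\,d\theta_r^s\to\int q\,d\sigma$ for all $q\in L^1(\mu)$, with the bound $M'\|q\|_{L^1}$. Taking $q=|Du|^2$ gives $Y_s\to\int|Du|^2\,d\sigma=\mathcal E_\sigma(f)-2\varepsilon\mathcal E_\sigma(f,g)+\varepsilon^2\mathcal E_\sigma(g)$. By \eqref{eq:eps} and Step 2,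
$$\liminf_{s\downarrow0}\frac1s\int[g(x_s)-g(x_0)]\,d\beta_s\ge\frac{w^2-\mathcal E_\sigma(f)}{2\varepsilon}+\mathcal E_\sigma(f,g)-\frac\varepsilon2\mathcal E_\sigma(g)\ge\mathcal E_\sigma(f,g)-\frac\varepsilon2\mathcal E_\sigma(g).$$
Let $\varepsilon\downarrow0$. By the chain rule $\rho\,\Gamma(f,\log\rho)=\Gamma(f,\rho)$, so $\mathcal E_\sigma(f,g)=\mathcal E(f,\rho)$. Combining with \eqref{eq:good} and \eqref{eq:slope} completes the proof.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}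

Assume ${\sf RCD}(K,\infty)$.

\subsection{Densities bounded above and below}
It is not known in advance that $W(\sigma_t,\nu)$ is finite or continuous in $t$. The truncated costs have both properties, so we integrate a differential inequality at level $R$ and let $R\to\infty$ last.

\begin{proposition}\label{prop:bdd}
Inequality \eqref{eq:E} holds when $\sigma=\rho_0\mu$ with $0<c_0\le\rho_0\le C_0$.
\end{proposition}

\begin{proof}
Let $\rho_t=P_t\rho_0$, so $c_0\le\rho_t\le C_0$, $\rho_t\in V$ for $t>0$, and $t\mapsto\rho_t$ is continuous on $[0,\infty)$ and $C^1$ on $(0,\infty)$ with values in $L^2(\mu)\subset L^1(\mu)$. Let $\nu=\rho_\nu\mu\in D(\operatorname{Ent})$ with $W(\sigma,\nu)<\infty$, and put $y_{n,R}(t)=\mathcal C_{n,R}(\sigma_t,\nu)$, $y_R(t)=\mathcal C_R(\sigma_t,\nu)$. By Lemma~\ref{lem:pot} these functions are continuous on $[0,\infty)$ and locally Lipschitz on $(0,\infty)$.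

\emph{Derivative at level $R$.} For $t>0$ let $(f_n^t,\psi_n^t)$ be potentials for $(\sigma_t,\nu)$. The function $t'\mapsto y_{n,R}(t')+\int f_n^t\rho_{t'}\,d\mu$ is at least $\int\psi_n^t\,d\nu$, with equality at $t'=t$. So where $y_{n,R}$ is differentiable,
$$y_{n,R}'(t)=-\int f_n^t\Delta\rho_t\,d\mu=\mathcal E(f_n^t,\rho_t),\qquad|y_{n,R}'(t)|\le\tfrac{R^2}2\|\Delta\rho_t\|_{L^1}.$$
Let $H_R=\limsup_ny_{n,R}'$, defined a.e., measurable and locally bounded on $(0,\infty)$. By \eqref{eq:mono} and Fatou's lemma for functions bounded above, $y_R(b)-y_R(a)\le\int_a^bH_R$ for $0<a<b$, so $y_R'\le H_R$ a.e. For each $t>0$ choose a $\mathcal C_R$-optimal coupling $\gamma_R$ of $(\sigma_t,\nu)$ and let $\nu_R$ be the modified target; both depend on $t$, and no measurability in $t$ will be needed. Proposition~\ref{prop:key} and \eqref{eq:target} give, for a.e.\ $t$,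
\begin{equation}\label{eq:level}
\begin{gathered}
H_R(t)\le\operatorname{Ent}(\nu_R)-\operatorname{Ent}(\sigma_t)-\tfrac K2W(\sigma_t,\nu_R)^2,\\
2y_R(t)=W(\sigma_t,\nu_R)^2+R^2\gamma_R(d\ge R).
\end{gathered}
\end{equation}

\emph{A bound uniform in $R$.} The density of $\nu_R$ is at most $\rho_\nu+C_0$, so $\operatorname{Ent}(\nu_R)\le E_0:=E_{\nu,C_0}$ by Lemma~\ref{lem:ent}. Thus $y_R'\le E_0+K^-y_R$ a.e., hence $(e^{-K^-t}y_R)'\le E_0$ and
\begin{equation}\label{eq:gron}
y_R(t)\le e^{K^-t}\big(\tfrac12W(\sigma,\nu)^2+E_0t\big)\qquad\text{for all }R>0,\ t\ge0 .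
\end{equation}
By \eqref{eq:mono}, $W(\sigma_t,\nu)<\infty$.

\emph{The limit $R\to\infty$.} Let $b_R=H_R+Ky_R$. By \eqref{eq:level},
$$b_R(t)\le\operatorname{Ent}(\nu_R)-\operatorname{Ent}(\sigma_t)+\tfrac K2R^2\gamma_R(d\ge R)\le E_0+K^+y_R(t),$$
so by \eqref{eq:gron} the $b_R$ are bounded above on bounded intervals, uniformly in $R$. Fix $t$ at which \eqref{eq:level} holds for all integers $R$, and let $R\to\infty$ along the integers. We have $\gamma_R(d\ge R)\le W(\sigma_t,\nu)^2/R^2\to0$, so $\nu_R\to\nu$ in total variation and $\operatorname{Ent}(\nu_R)\to\operatorname{Ent}(\nu)$ by Lemma~\ref{lem:ent}. By lower semicontinuity,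
$$W(\sigma_t,\nu)^2\le\liminf_RW(\sigma_t,\nu_R)^2\le\limsup_RW(\sigma_t,\nu_R)^2\le\lim_R2y_R(t)=W(\sigma_t,\nu)^2,$$
so $R^2\gamma_R(d\ge R)\to0$, and $\limsup_Rb_R(t)\le\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_t)$ for a.e.\ $t$.

Integrate $(e^{Kr}y_R)'\le e^{Kr}b_R$ over $[a,t]$ and let $a\downarrow0$, using continuity of $y_R$ at $0$ and monotone convergence ($b_R$ is bounded above): $e^{Kt}y_R(t)-y_R(0)\le\int_0^te^{Kr}b_R(r)\,dr$. As $R\to\infty$ the left side tends to that of \eqref{eq:E}, and Fatou's lemma bounds the $\limsup$ of the right side.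
\end{proof}

\subsection{General initial data}
To reach densities bounded above and below we cut $\sigma$ and add a multiple of $\mu$. By Example~\ref{ex:two} this may move $\sigma$ to infinite distance from $\nu$, so we perform the same operation on $\nu$, through an optimal coupling. Let $\sigma=\rho\mu$, $\nu=\rho_\nu\mu\in D(\operatorname{Ent})$ with $W(\sigma,\nu)<\infty$ and let $\gamma$ be optimal. For integers $k\ge2$ let $\gamma_k=\gamma|_{\{\rho(x)\le k\}}$, $\epsilon_k=\sigma(\rho>k)\to0$, $\kappa_k=(1-\frac1k)\epsilon_k+\frac1k$, and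
$$\sigma^k=(1-\tfrac1k)(p_1)_\#\gamma_k+\kappa_k\mu,\qquad\nu^k=(1-\tfrac1k)(p_2)_\#\gamma_k+\kappa_k\mu .$$
These are probabilities, coupled by $(1-\frac1k)\gamma_k+\kappa_k(\mathrm{id},\mathrm{id})_\#\mu$, so $W(\sigma^k,\nu^k)\le W(\sigma,\nu)$. The density of $\sigma^k$ lies in $[\frac1k,k+1]$ and tends to $\rho$ in $L^1$, so $P_r\sigma^k\to\sigma_r$ in total variation for all $r$. The density of $\nu^k$ is at most $\rho_\nu+1$ and tends to $\rho_\nu$ in $L^1$, so $\operatorname{Ent}(\nu^k)\to\operatorname{Ent}(\nu)$. Proposition~\ref{prop:bdd} gives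
$$\frac{e^{Kt}}2W(P_t\sigma^k,\nu^k)^2+\int_0^te^{Kr}\operatorname{Ent}(P_r\sigma^k)\,dr\le\frac12W(\sigma,\nu)^2+\operatorname{Ent}(\nu^k)\int_0^te^{Kr}\,dr .$$
Lower semicontinuity of $W$ and $\operatorname{Ent}$ and Fatou's lemma ($\operatorname{Ent}\ge0$) yield \eqref{eq:E}.

\subsection{From the integral to the differential inequality}
By \eqref{eq:entdec}, $\sigma_t\in D(\operatorname{Ent})$, and by \eqref{eq:E}, $W(\sigma_t,\nu)<\infty$ whenever $W(\sigma,\nu)<\infty$. Since $\sigma_{s+h}=P_h\sigma_s$, we may apply \eqref{eq:E} with initial datum $\sigma_s$ for any $s\ge0$.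

\emph{Continuity.} Take initial datum and target both equal to $\sigma_s$. For $0\le s<t\le s+1$ and $h=t-s$, \eqref{eq:entdec} and $e^{-Kh}\int_0^he^{Kr}dr\le e^{|K|}h$ give
$$W(\sigma_s,\sigma_t)^2\le2e^{|K|}(t-s)\big[\operatorname{Ent}(\sigma_s)-\operatorname{Ent}(\sigma_t)\big].$$
In particular $W(\sigma_t,\sigma)\to0$ as $t\downarrow0$. For finitely many disjoint intervals $(s_i,t_i)$ of length at most $1$ the entropy drops add up to at most $\operatorname{Ent}(\sigma)$, so by the Cauchy--Schwarz inequality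
$$\sum_iW(\sigma_{s_i},\sigma_{t_i})\le\Big(\sum_i(t_i-s_i)\Big)^{1/2}\big(2e^{|K|}\operatorname{Ent}(\sigma)\big)^{1/2}.$$
Let $v(t)$ be the $W$-variation of the curve on $[0,t]$. Applying the bound to fine partitions of the intervals shows that $v$ is finite and that $\sum_i(v(t_i)-v(s_i))$ obeys the same bound. So $v$ is absolutely continuous on bounded intervals and $W(\sigma_s,\sigma_t)\le v(t)-v(s)=\int_s^tv'$.

\emph{The inequality \eqref{eq:EVI}.} Let $s>0$ and $y(t)=\frac12W(\sigma_t,\nu)^2$, a continuous function by the previous paragraph. From \eqref{eq:E} with initial datum $\sigma_s$,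
$$\frac{y(s+h)-y(s)}h+\frac{e^{Kh}-1}h\,y(s+h)\le\frac1h\int_0^he^{Kr}\big[\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_{s+r})\big]\,dr .$$
As $h\downarrow0$, the $\limsup$ of the left side is $\frac{d^+}{ds}y(s)+Ky(s)$. By lower semicontinuity and \eqref{eq:entdec}, $\operatorname{Ent}(\sigma_{s+r})\to\operatorname{Ent}(\sigma_s)$ as $r\downarrow0$, so the right side tends to $\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_s)$. This is \eqref{eq:EVI}, and Theorem~\ref{thm:main} is proved. \qed

\section{Contraction and convexity along all geodesics}\label{sec:compl}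

\begin{proof}[Proof of Theorem~\ref{thm:complements}(a)]
Inequality \eqref{eq:E} moves one measure and freezes the other, so we move the two alternately, by short steps. Let $\sigma_t=P_t\sigma$, $\nu_t=P_t\nu$ and $y(t)=\frac12W(\sigma_t,\nu_t)^2$, which is finite because $W(\sigma_t,\nu)$ and $W(\nu_t,\nu)$ are finite by \eqref{eq:E}. Let $0<h\le1$ and $\kappa_h=\int_0^he^{Kr}dr$. Apply \eqref{eq:E} from $\sigma_s$ with target $\nu_s$, and from $\nu_s$ with target $\sigma_{s+h}$, bounding the entropies with \eqref{eq:entdec}: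
\begin{align*}
\tfrac12e^{Kh}W(\sigma_{s+h},\nu_s)^2&\le y(s)+\kappa_h\big[\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\sigma_{s+h})\big],\\
e^{Kh}y(s+h)&\le\tfrac12W(\nu_s,\sigma_{s+h})^2+\kappa_h\big[\operatorname{Ent}(\sigma_{s+h})-\operatorname{Ent}(\nu_{s+h})\big].
\end{align*}
Multiply the second line by $e^{Kh}$ and insert the first:
$$e^{2Kh}y(s+h)-y(s)\le\kappa_h\big[\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\nu_{s+h})\big]+(e^{Kh}-1)\kappa_h\big[\operatorname{Ent}(\sigma_{s+h})-\operatorname{Ent}(\nu_{s+h})\big].$$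
Here $\kappa_h\le e^{|K|}h$, $|e^{Kh}-1|\le|K|e^{|K|}h$, and the last bracket is at most $\operatorname{Ent}(\sigma)+\operatorname{Ent}(\nu)$ in absolute value. So the right side is at most $ch[\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\nu_{s+h})]+ch^2$, with $c$ depending only on $K,\operatorname{Ent}(\sigma),\operatorname{Ent}(\nu)$. Given $t>0$, let $h=t/N$, multiply by $e^{2Ks}\le e^{2|K|t}$ and sum over $s=jh$, $0\le j<N$: $e^{2Kt}y(t)-y(0)\le e^{2|K|t}ch(\operatorname{Ent}(\nu)+t)$. Let $N\to\infty$.
\end{proof}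

\begin{proof}[Proof of Theorem~\ref{thm:complements}(b)]
This is the Daneri--Savar\'e argument: start the flow at a point of the geodesic; it cannot approach both endpoints at once. Let $(\sigma_t)$ be a curve as in ${\sf EVI}(K,\infty)$ starting from $\sigma_0=\sigma$, and let $\nu\in D(\operatorname{Ent})$ with $W(\sigma,\nu)<\infty$. Since $|W(\sigma_t,\nu)-W(\sigma_s,\nu)|\le W(\sigma_s,\sigma_t)$, the function $y(t)=\frac12W(\sigma_t,\nu)^2$ is locally absolutely continuous on $(0,\infty)$ and continuous at $0$. By Lemma~\ref{lem:lipb}(a), $t\mapsto\operatorname{Ent}(\sigma_t)$ is lower semicontinuous on $[0,\infty)$; it is nonnegative. Integrating $(e^{Kr}y)'\le e^{Kr}[\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_r)]$ over $[a,t]$ and letting $a\downarrow0$ gives \eqref{eq:E} for this curve.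

Let $(\nu_s)\subset D(\operatorname{Ent})$ be a geodesic, $w=W(\nu_0,\nu_1)$, $s\in(0,1)$, and $\sigma=\nu_s$. Add \eqref{eq:E} for $\nu=\nu_0$ with weight $1-s$ and for $\nu=\nu_1$ with weight $s$. At time $0$, $(1-s)(sw)^2+s((1-s)w)^2=s(1-s)w^2$. At time $t$, with $a=W(\sigma_t,\nu_0)$ and $b=W(\sigma_t,\nu_1)$, we have $a+b\ge w$ and $(1-s)a^2+sb^2=s(1-s)(a+b)^2+((1-s)a-sb)^2\ge s(1-s)w^2$. Therefore
$$\frac{e^{Kt}-1}2\,s(1-s)w^2\le\int_0^te^{Kr}\big[(1-s)\operatorname{Ent}(\nu_0)+s\operatorname{Ent}(\nu_1)-\operatorname{Ent}(\sigma_r)\big]\,dr .$$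
Divide by $t\downarrow0$ and use $\liminf_{r\downarrow0}\operatorname{Ent}(\sigma_r)\ge\operatorname{Ent}(\nu_s)$ to obtain \eqref{eq:CD}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(c)]
If ${\sf CD}(K,\infty)$ holds, then ${\sf EVI}(K,\infty)$ holds by Theorem~\ref{thm:main}, and the geodesics of Definition~\ref{def:conditions} lie in $D(\operatorname{Ent})$ because the right side of \eqref{eq:CD} is finite. Conversely, the geodesics provided by the hypothesis satisfy \eqref{eq:CD} by (b).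
\end{proof}

\begin{thebibliography}{9}
\bibitem{SY} Kohei Suzuki and Takumi Yokota, \emph{Stability of Synthetic Ricci Curvature Lower Bounds for Inverse Limit Extended Metric Measure Spaces}, arXiv:2606.14322 (2026).
\end{thebibliography}
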